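\title{Rigidity of post-critically finite regular polynomial endomorphisms with fixed action at infinity}

\begin{abstract}
A regular polynomial endomorphism of $\mathbb{P}^N$ is an endomorphism with a totally invariant hyperplane $H$. We prove that an algebraic one-parameter family of post-critically finite maps of this kind is constant in moduli as soon as its restriction to $H$ is constant in moduli. The proof is local. Over a non-archimedean field of residue characteristic $0$ or greater than $d^N$, we attach a scale to each affine hypersurface and show that, when the restriction to $H$ has good reduction, the scale grows along the forward orbit of the critical locus at a rate exactly equal to the size of the coefficients. The algebraic input is that a polynomial map fixing the origin whose critical values lie on a cone is homogeneous. We derive a good reduction criterion, an exact formula for the critical escape rate over function fields, and a description of the post-critically finite families on $\mathbb{P}^2$.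
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $d\ge 2$, curves and varieties are reduced, and subvarieties are locally closed.

\subsection*{Post-critically finite maps and maps with an invariant hyperplane}

Let $K$ be an algebraically closed field of characteristic $0$ or greater than $d^N$, with $N\ge1$. An endomorphism $f$ of $\mathbb{P}^N_K$ of degree $d$ is given by a \emph{lift} $\Phi=(\Phi_0,\dots,\Phi_N)$, a tuple of forms of degree $d$ that is \emph{nondegenerate}, meaning that its only common zero is the origin. The \emph{critical locus} of $f$ is the set of points at which the differential of $f$ is not invertible. It equals $\{\det D\Phi=0\}$, because $D\Phi(X)X=d\,\Phi(X)\neq0$ by Euler's identity and the differential of $f$ is the map $K^{N+1}/KX\to K^{N+1}/K\Phi(X)$ induced by $D\Phi(X)$. The map $f$ is \emph{post-critically finite} (PCF) if the forward orbit of its critical locus is contained in a finite union of hypersurfaces. For $N=1$ this says that every critical point has a finite orbit.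

The map $f$ is a \emph{regular polynomial endomorphism} if $f^{-1}(H)=H$ for some hyperplane $H$. Take $H=\{X_0=0\}$. Then $\Phi_0$ vanishes exactly on $H$, so after scaling $\Phi_0=X_0^d$, and in the affine coordinates $x_j=X_j/X_0$ the map is
\begin{equation}\label{eq:affine}
f=F_d+F_{d-1}+\dots+F_0\colon\ \mathbb{A}^N\to\mathbb{A}^N ,
\end{equation}
where $F_i$ is an $N$-tuple of forms of degree $i$ and $F_d$ is nondegenerate. Conversely every such polynomial map extends to $\mathbb{P}^N$; we call it \emph{regular of degree $d$}. Its restriction to $H\cong\mathbb{P}^{N-1}$ is the map $[F_d]$ with lift $F_d$. Write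
\[
J_f=\det Df,\qquad C(f)=\{J_f=0\}\subset\mathbb{A}^N .
\]
The part of degree $N(d-1)$ of $J_f$ is $J_{F_d}$, which is nonzero (Lemma~\ref{lem:jac}), and $\det D\Phi$ is $dX_0^{d-1}$ times the homogenization of $J_f$. Hence the critical locus of $f$ in $\mathbb{P}^N$ is the union of $H$ and the closure of $C(f)$, and this closure meets $H$ in $\{J_{F_d}=0\}$, the critical locus of $f|_H$. A regular map sends irreducible hypersurfaces of $\mathbb{A}^N$ onto irreducible hypersurfaces (Lemma~\ref{lem:norm}), and a finite union of hypersurfaces contains only finitely many irreducible ones. Therefore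
\begin{equation}\label{eq:pcf}
f \text{ is PCF}\iff \{f^n(V): n\ge0,\ V \text{ a component of } C(f)\}\ \text{is finite.}
\end{equation}

\subsection*{The question}

Let $N\ge2$ and $K=\mathbb{C}$. Let $\mathcal{M}^N_d$ be the moduli space of endomorphisms of $\mathbb{P}^N$ of degree $d$ up to conjugation by $\mathrm{PGL}_{N+1}$, and let $\mathcal{R}^N_d$ be the space of regular polynomial endomorphisms of degree $d$ with a marked totally invariant hyperplane, up to change of coordinates; apart from the marking it is a subvariety of $\mathcal{M}^N_d$. Restriction to $H$ gives a morphism
\[
\pi\colon\mathcal{R}^N_d\to\mathcal{M}^{N-1}_d .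
\]
We use only the following about these varieties. The complex points of $\mathcal{M}^{N-1}_d$ are the conjugacy classes. If $\mathcal{P}$ is the variety of all maps \eqref{eq:affine}, the natural map $q\colon\mathcal{P}\to\mathcal{R}^N_d$ is a morphism, it is surjective on complex points, its fibers on complex points are the conjugacy classes under affine transformations of $\mathbb{A}^N$, and $\pi(q(f))$ is the class of $[F_d]$.

\begin{lemma}\label{lem:pi}
If $f\in\mathcal{P}$ is PCF, then so is $f|_H$. If $G$ is a lift of a PCF endomorphism $g$ of $\mathbb{P}^{N-1}$, then the homogeneous map $G\in\mathcal{P}$, that is $[X_0^d:G]$, is PCF.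
\end{lemma}

\begin{proof}
Let $f$ be PCF. The closure in $\mathbb{P}^N$ of an affine hypersurface meets $H$ in a hypersurface of $H$, the zero set of the top form of its equation. The critical locus of $f|_H$ lies in the closure of $C(f)$, so its orbit lies in the intersections with $H$ of the closures of the finitely many $f^n(V)$ in \eqref{eq:pcf}. For the second statement, $C(G)$ is the affine cone over the critical locus of $g$, and $G$ maps the cone over a set $\Gamma\subset\mathbb{P}^{N-1}$ into the cone over $g(\Gamma)$. So the critical orbit of $[X_0^d:G]$ lies in the union of $H$ and the cones over finitely many hypersurfaces.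
\end{proof}

Thus $\pi$ maps the PCF locus of $\mathcal{R}^N_d$ onto the PCF locus of $\mathcal{M}^{N-1}_d$, and every family of PCF maps of $\mathbb{P}^{N-1}$ produces a family of PCF maps of $\mathbb{P}^N$ by taking cones. These families move because their action on $H$ moves. Can a PCF family move in any other way, that is, inside a fiber of $\pi$? A fiber may well contain several PCF points (Example~\ref{ex:skew}); the issue is whether they can fill a curve. The question, from Ingram's paper \cite{Ingram}, is the following: \emph{if $X$ is an irreducible affine curve over $\mathbb{C}$ and $\sigma\colon X\to\mathcal{R}^N_d$ is a morphism into the PCF locus with $\pi\circ\sigma$ constant, must $\sigma$ be constant?} The answer is yes.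

\begin{theorem}\label{thm:global}
Let $N,d\ge2$, let $X$ be an irreducible curve over $\mathbb{C}$, affine or not, and let $\sigma\colon X\to\mathcal{R}^N_d$ be a morphism whose image lies in the PCF locus and such that $\pi\circ\sigma$ is constant. Then $\sigma$ is constant.
\end{theorem}

The reason to expect this is a principle about poles. After a base change the family can be written $f_t=G+F_{d-1,t}+\dots+F_{1,t}$ with $G$ independent of $t$. If some coefficient is not constant, it has a pole at a point $v$ of the completed parameter curve, and in the $v$-adic absolute value the map has large coefficients. For polynomials in one variable, large coefficients force a critical point to escape to infinity, which is incompatible with finite critical orbits. For $N\geq2$ the critical locus is an unbounded hypersurface, so one must first decide what it means for it to escape.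

\subsection*{The local theorem}

The \emph{local setting} is as follows: $L$ is an algebraically closed field with a nontrivial non-archimedean absolute value $|\cdot|$, valuation ring $\mathcal{O}$ and residue field $k$, which is algebraically closed, and
\[
\operatorname{char}k=0\quad\text{or}\quad \operatorname{char}k>d^N .
\]
Bars denote reduction modulo the maximal ideal. For a polynomial or a tuple of polynomials, $\|\cdot\|$ is the maximum of the absolute values of the coefficients; on polynomials this Gauss norm is multiplicative. Subscripts denote homogeneous parts: $w=w_m+\dots+w_0$.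

\begin{definition}\label{def:rho}
Let $W\subset\mathbb{A}^N_L$ be an irreducible hypersurface, and let $w=w_m+\dots+w_0$ be an irreducible equation of $W$, of degree $m\ge1$, \emph{normalized} by $\|w_m\|=1$. The \emph{scale} of $W$ is
\[
\rho(W)=\max_{1\le i\le m}\|w_{m-i}\|^{1/i}.
\]
If $\rho(W)\le1$, then $w\in\mathcal{O}[x]$, and the \emph{reduction} of $W$ is $\overline{W}=\{\bar w=0\}\subset\mathbb{A}^N_k$.
\end{definition}

The normalized equation is unique up to a unit of $\mathcal{O}$, so $\rho(W)$ and $\overline W$ are well defined, and $\rho(W)\in|L^*|\cup\{0\}$ because $L$ contains all roots. Two properties drive everything.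
\begin{itemize}
\item[(S1)] $\rho(\mu W)=|\mu|\rho(W)$ for $\mu\in L^*$, since $\mu W$ has the normalized equation $\mu^m w(\mu^{-1}x)=\sum_i\mu^iw_{m-i}$.
\item[(S2)] If $\rho(W)\le1$, then $\deg\bar w=m$, and $\bar w$ is homogeneous if and only if $\rho(W)<1$.
\end{itemize}
So $\rho(W)$ is the distance from which $W$ stops looking like a cone: for $|\mu|>\rho(W)$ the shrunken hypersurface $\mu^{-1}W$ reduces to the cone $\{\bar w_m=0\}$, and for $|\mu|=\rho(W)$ its reduced equation is not homogeneous. For $N=1$ and $W=\{a\}$ we have $\rho(W)=|a|$. In general $\rho(W)=0$ exactly when $w$ is homogeneous.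

\begin{theorem}\label{thm:local}
Let $N\ge1$ and $d\ge2$. In the local setting, let $f=F_d+\dots+F_1$ be a polynomial map over $L$, so that $f(0)=0$, where $F_d$ has coefficients in $\mathcal{O}$ and $\bar F_d$ is nondegenerate. Put
\[
R=\max_{1\le i\le d-1}\|F_{d-i}\|^{1/i},
\]
and let $V$ range over the irreducible components of $C(f)\subset\mathbb{A}^N_L$.
\begin{itemize}
\item[(a)] If $R>1$, then $\max_V\rho(f^n(V))=R^{d^n}$ for every $n\ge1$.
\item[(b)] If $R\le1$, then $\rho(f^n(V))\le1$ for all $V$ and all $n\ge0$.
\end{itemize}
In particular, $\lim_{n\to\infty}d^{-n}\log^+\max_V\rho(f^n(V))=\log^+R$.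
\end{theorem}

Here $\log^+r=\log\max(1,r)$. The map $f$ is regular over $L$: a nonzero zero of $F_d$ could be scaled to have norm $1$ and would reduce to a nonzero zero of $\bar F_d$.

Section~\ref{sec:examples} works out two examples. Theorem~\ref{thm:local} is proved in Sections~\ref{sec:norm}--\ref{sec:local}, Theorem~\ref{thm:global} in Section~\ref{sec:global}, and Section~\ref{sec:cons} collects consequences.

\section{Two examples}\label{sec:examples}

\begin{example}[One variable]\label{ex:one}
Let $f(x)=x^d+a_1x^{d-1}+\dots+a_{d-1}x$ over $L$, with $R=\max_i|a_i|^{1/i}>1$. We show that a critical point escapes at the rate in Theorem~\ref{thm:local}(a).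

\emph{Growth.} If $|x|>R$, then $|a_ix^{d-i}|\le R^i|x|^{d-i}<|x|^d$, so $|f(x)|=|x|^d$.

\emph{Rescaling.} Choose $c$ with $|c|=R$ and put $P(y)=c^{-d}f(cy)=y^d+\sum_i c^{-i}a_iy^{d-i}$. Then $P$ has coefficients in $\mathcal{O}$, $P(0)=0$, and $\bar P\ne y^d$. The leading coefficient $d$ of $P'$ is a unit, so the critical points of $P$ lie in $\mathcal{O}$ and reduce to the roots of $\bar P'$.

\emph{A nonzero critical value.} Suppose that all $d-1$ roots of $\bar P'$ are roots of $\bar P$. At a root of $\bar P$ of multiplicity $e\le d$, the derivative vanishes to order exactly $e-1$, because $e\neq0$ in $k$. Summing over the $s$ distinct roots of $\bar P$ gives $d-1=d-s$, so $s=1$ and $\bar P=y^d$, a contradiction. Hence $P$ has a critical point $\gamma$ with $|P(\gamma)|=1$.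

\emph{Escape.} The point $c\gamma$ is critical for $f$ and $|f(c\gamma)|=|c^dP(\gamma)|=R^d>R$. By the growth step, $|f^n(c\gamma)|=R^{d^n}$ for all $n\ge1$.
\end{example}

The general proof has the same four steps. The absolute value of a point becomes the scale of a hypersurface. Growth and rescaling then require that taking images of hypersurfaces commutes with reduction (Section~\ref{sec:norm}). The statement ``all critical values are $0$'' becomes ``all critical values lie on a cone'', and the root count is replaced by an argument with a vector field (Section~\ref{sec:cone}).

\begin{example}[A curve in a fiber of $\pi$]\label{ex:skew}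
Let $N=d=2$ and $f_a(x_1,x_2)=(x_1^2+ax_2,\;x_2^2)$. Then $J_{f_a}=4x_1x_2$, and the critical line $\{x_2=0\}$ is mapped onto itself. To follow the other critical line, put $W_s=\{(st,t^2)\}$ with $t$ ranging over the ground field. Thus $W_0=\{x_1=0\}$, and $W_s$ is the parabola $\{x_1^2=s^2x_2\}$ for $s\ne0$. Since $f_a(st,t^2)=((s^2+a)t^2,t^4)$, we have
\[
f_a(W_s)=W_{s^2+a},
\]
so $f_a^n(W_0)=W_{s_n}$ with $s_0=0$ and $s_{n+1}=s_n^2+a$.

Over $L$ we have $R=|a|$ and $\rho(W_s)=|s|^2$. If $|a|>1$, then $|s_n|=|a|^{2^{n-1}}$ and $\rho(f_a^n(W_0))=R^{2^n}$ for $n\ge1$, as Theorem~\ref{thm:local} asserts. All the parabolas pass through the origin, so no distance to the origin detects this escape; the scale does. Note also that both critical lines have scale $0$ whatever $a$ is. The critical locus itself may not see the size of the coefficients, and this is why part (a) of the theorem starts at $n=1$ and why the argument looks at critical values.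

Over $\mathbb{C}$, the maps $f_a$ have the same restriction to $H$. They are pairwise not affinely conjugate: the values of $J_{f_a}$ at the affine fixed points are $0$ and $4x_1$ with $x_1^2-x_1+a=0$, so any nonzero value $4x_1$ gives back $a=x_1-x_1^2$. Since $W_s=W_{s'}$ only when $s'=\pm s$, the map $f_a$ is PCF if and only if the sequence $(s_n)$ takes finitely many values. This happens for $a=0,-1,-2$, and only for roots of the polynomials $s_n-s_m$ with $n>m$, which are monic of degree $2^{n-1}$ in $a$. So this curve in a fiber of $\pi$ contains several PCF points, but only countably many.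
\end{example}

\section{Images of hypersurfaces and reduction}\label{sec:norm}

We need an equation for the image of a hypersurface whose formation commutes with reduction and whose top form we control. A norm provides one, once we know that the polynomial ring is a free module through the map. We write $h^{(1)},\dots,h^{(N)}$ for the components of a map $h$, and $h^\beta=\prod_j(h^{(j)})^{\beta_j}$.

\begin{lemma}\label{lem:basis}
Let $\Lambda$ be a local ring with algebraically closed residue field $k$, and let $h=h_d+\dots+h_0$ be an $N$-tuple in $\Lambda[x]=\Lambda[x_1,\dots,x_N]$ with $\bar h_d$ nondegenerate. There is a set $I$ of $d^N$ exponents $\alpha$, all with $|\alpha|\le N(d-1)$ and depending only on $\bar h_d$, such that for every $n$ the products $x^\alpha h^\beta$ with $\alpha\in I$ and $|\alpha|+d|\beta|\le n$ form a basis of the module of polynomials of degree at most $n$. Consequently, for every ring homomorphism $\Lambda\to\Lambda'$, the ring $\Lambda'[x]$ is a free module with basis $(x^\alpha)_{\alpha\in I}$ over $\Lambda'[y]=\Lambda'[y_1,\dots,y_N]$ acting through $y_j\mapsto h^{(j)}$.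
\end{lemma}

\begin{proof}
By the Nullstellensatz, the ideal generated by the components of $\bar h_d$ contains a power of each $x_j$, so the quotient $Q$ of $k[x]$ by this ideal is finite-dimensional. Recall that $N$ forms of positive degree in $N$ variables with finite-dimensional quotient form a regular sequence, since $k[x]$ is Cohen--Macaulay. Dividing a graded module by a nonzerodivisor of degree $d$ multiplies its Hilbert series by $1-T^d$, so $Q$ has Hilbert series
\[
H_Q(T)=\frac{(1-T^d)^N}{(1-T)^N}=(1+T+\dots+T^{d-1})^N .
\]
Choose monomials $x^\alpha$, $\alpha\in I$, whose classes form a basis of $Q$. Then $|I|=H_Q(1)=d^N$ and $|\alpha|\le\deg H_Q=N(d-1)$.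

The products $x^\alpha\bar h_d^\beta$ with $|\alpha|+d|\beta|=n$ span the forms of degree $n$ over $k$. Indeed, such a form is a combination of the $x^\alpha$ with $|\alpha|=n$ plus $\sum_j\bar h_d^{(j)}g_j$ with $g_j$ of degree $n-d$, and we induct on $n$. Their number is the coefficient of $T^n$ in $H_Q(T)/(1-T^d)^N=(1-T)^{-N}$, which is the dimension of the space of forms of degree $n$. So the matrix expressing the $x^\alpha h_d^\beta$ in the monomials of degree $n$ is square, and its determinant is nonzero in $k$, hence a unit of the local ring $\Lambda$. Finally $x^\alpha h^\beta=x^\alpha h_d^\beta+(\text{lower degree})$, so the matrix of the $x^\alpha h^\beta$ with $|\alpha|+d|\beta|\le n$ is block triangular with invertible diagonal blocks. A basis remains a basis after tensoring with $\Lambda'$.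
\end{proof}

In the situation of Lemma~\ref{lem:basis}, the \emph{norm} $\operatorname{Nm}_h(w)\in\Lambda[y]$ of $w\in\Lambda[x]$ is the determinant of the matrix $M$ of multiplication by $w$, defined by $wx^{\alpha'}=\sum_{\alpha\in I}M_{\alpha\alpha'}(h)\,x^\alpha$. Its formation commutes with any homomorphism $\Lambda\to\Lambda'$.

\begin{lemma}\label{lem:norm}
Let $\Lambda$ and $h$ be as in Lemma~\ref{lem:basis}, and let $w\in\Lambda[x]$ have degree at most $m$.
\begin{itemize}
\item[(a)] $\deg\operatorname{Nm}_h(w)\le md^{N-1}$, and the part of degree $md^{N-1}$ is $\operatorname{Nm}_{h_d}(w_m)$.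
\item[(b)] Let $\Lambda\to K$ be a homomorphism to an algebraically closed field. Over $K$, the map $h$ is surjective with finite fibers, the zero set of $\operatorname{Nm}_h(w)$ is $h(\{w=0\})$, and $\operatorname{Nm}_h(w)\ne0$ if $w\neq0$. The image of an irreducible hypersurface is an irreducible hypersurface.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The polynomial $wx^{\alpha'}$ has degree at most $m+|\alpha'|$, so Lemma~\ref{lem:basis} gives $d\deg M_{\alpha\alpha'}\le m+|\alpha'|-|\alpha|$. Let $M^*_{\alpha\alpha'}$ be the part of $M_{\alpha\alpha'}$ of degree $(m+|\alpha'|-|\alpha|)/d$, taken to be $0$ if this is not a nonnegative integer. Comparing parts of degree $m+|\alpha'|$ gives $w_mx^{\alpha'}=\sum_\alpha M^*_{\alpha\alpha'}(h_d)x^\alpha$, so $\det M^*=\operatorname{Nm}_{h_d}(w_m)$. In each term of the expansion of $\det M$, every $\alpha\in I$ occurs once as a row and once as a column index, so the degree bounds add up to $m|I|/d=md^{N-1}$, and the part of that degree is the corresponding term of $\det M^*$.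

(b) For $y_0\in K^N$, the algebra $K[x]/(h-y_0)$ has basis $(x^\alpha)_{\alpha\in I}$, so it is nonzero and finite-dimensional, and its maximal ideals are the points of $h^{-1}(y_0)$. Hence the fiber is nonempty and finite. The value $\operatorname{Nm}_h(w)(y_0)$ is the determinant of multiplication by $w$ on this algebra. It vanishes if and only if $w$ is not a unit, that is, if and only if $w$ vanishes at a point of the fiber. If $w\ne0$, multiplication by $w$ on the domain $K[x]$ is injective, so its determinant is nonzero. If $W=\{w=0\}$ is irreducible with $\deg w=m\ge1$, then $\operatorname{Nm}_h(w)$ has degree $md^{N-1}\ge1$ by (a) and the previous sentence applied to $w_m$ and $h_d$, and its zero set $h(W)$ is irreducible as the image of an irreducible set.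
\end{proof}

The hypothesis on the characteristic enters through two standard facts. A finite field extension $\kappa'/\kappa$ is separable if the characteristic is $0$ or exceeds $[\kappa':\kappa]$. If $\kappa'/\kappa$ is finite and separable, a derivation $\partial\colon\kappa'\to\kappa'$ vanishing on $\kappa$ is zero: if $\chi$ is the minimal polynomial of $\theta\in\kappa'$, then $0=\partial(\chi(\theta))=\chi'(\theta)\partial(\theta)$ with $\chi'(\theta)\ne0$.

\begin{lemma}\label{lem:jac}
Let $K$ be algebraically closed of characteristic $0$ or greater than $d^N$, and let $h$ be regular of degree $d$ over $K$. Then $J_{h_d}\neq0$, and $J_h$ has degree $N(d-1)$ with top form $J_{h_d}$.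
\end{lemma}

\begin{proof}
Let $y_j\mapsto h_d^{(j)}$. The ring $K[x]\otimes_{K[y]}K(y)$ is a domain of dimension $d^N$ over $K(y)$, hence a field, hence equal to $K(x)$. So $K(x)/K(y)$ is separable. If $J_{h_d}=0$, there is a nonzero $\tau\in K(x)^N$ with $Dh_d\cdot\tau=0$. The derivation $\sum_j\tau_j\,\partial/\partial x_j$ of $K(x)$ is nonzero and vanishes on $K(y)$, a contradiction. The entries of $Dh$ have degree at most $d-1$ with parts of degree $d-1$ given by $Dh_d$, which gives the last claim.
\end{proof}

We return to the local setting. A polynomial map $h=h_d+\dots+h_0$ over $L$ is \emph{good} if its coefficients lie in $\mathcal{O}$ and $\bar h_d$ is nondegenerate.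

\begin{lemma}\label{lem:red}
Let $h$ be good.
\begin{itemize}
\item[(a)] If $W$ is an irreducible hypersurface with $\rho(W)\le1$, then $\rho(h(W))\le1$ and $\overline{h(W)}=\bar h(\overline W)$.
\item[(b)] Every component $V$ of $C(h)$ has $\rho(V)\le1$, and $\bigcup_V\overline V=C(\bar h)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $g$ be a nonconstant polynomial over $\mathcal{O}$ whose top form has norm $1$. We claim that every component $Z_j$ of $\{g=0\}$ has $\rho(Z_j)\le1$ and that $\bigcup_j\overline{Z_j}=\{\bar g=0\}$. Write $g=c\prod_jz_j^{e_j}$ with $z_j$ the normalized equation of $Z_j$. The top form of a product is the product of the top forms, so $|c|=1$. Then $1=\|g\|=\prod_j\|z_j\|^{e_j}$ with every $\|z_j\|\ge1$, so $\|z_j\|=1$, and $\bar g=\bar c\prod_j\bar z_j^{\,e_j}$.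

(a) Take $g=\operatorname{Nm}_h(w)$ with $w$ the normalized equation of $W$, of degree $m$. By Lemma~\ref{lem:norm}, the part of $g$ of degree $md^{N-1}$ reduces to $\operatorname{Nm}_{\bar h_d}(\bar w_m)\ne0$, so it is the top form and has norm $1$. The zero set of $g$ is the irreducible hypersurface $h(W)$, and the zero set of $\bar g=\operatorname{Nm}_{\bar h}(\bar w)$ is $\bar h(\overline W)$.

(b) Take $g=J_h$. Its part of degree $N(d-1)\ge1$ reduces to $J_{\bar h_d}$, which is nonzero by Lemma~\ref{lem:jac} over $k$, and $\bar g=J_{\bar h}$.
\end{proof}

A \emph{cone} is the zero set of a nonzero homogeneous polynomial. A finite union of cones is a cone. We shall use twice that, over an algebraically closed field,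
\begin{equation}\label{eq:conefact}
\text{a nonzero polynomial $w$ whose zero set lies in a cone is homogeneous.}
\end{equation}
Indeed, if the cone is $\{\delta=0\}$, every irreducible factor of $w$ divides $\delta$ by the Nullstellensatz, and the factors of a homogeneous polynomial are homogeneous.

Now let $f$ and $R$ be as in Theorem~\ref{thm:local}. For $\mu\in L^*$ with $|\mu|\ge R$ put
\begin{equation}\label{eq:Pmu}
P_\mu(y)=\mu^{-d}f(\mu y)=F_d(y)+\sum_{i=1}^{d-1}\mu^{-i}F_{d-i}(y).
\end{equation}
Since $\|\mu^{-i}F_{d-i}\|\le(R/|\mu|)^i$, the map $P_\mu$ is good. If $|\mu|>R$ it reduces to $\bar F_d$, and if $|\mu|=R$ its reduction is not homogeneous. For any set $W$ we have $f(W)=\mu^dP_\mu(\mu^{-1}W)$, so for an irreducible hypersurface (S1) gives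
\begin{equation}\label{eq:scale}
\rho(f(W))=|\mu|^d\,\rho\bigl(P_\mu(\mu^{-1}W)\bigr).
\end{equation}

\begin{proposition}[Growth]\label{prop:growth}
Let $f$ and $R$ be as in Theorem~\ref{thm:local}, and let $W$ be an irreducible hypersurface.
\begin{itemize}
\item[(a)] If $r\in|L^*|$ satisfies $r\ge R$ and $r\ge\rho(W)$, then $\rho(f(W))\le r^d$.
\item[(b)] If $\rho(W)>R$, then $\rho(f(W))=\rho(W)^d$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Choose $\mu$ with $|\mu|=r$. Then $\rho(\mu^{-1}W)\le1$, and Lemma~\ref{lem:red}(a) and \eqref{eq:scale} give the bound.

(b) Choose $\mu$ with $|\mu|=\rho(W)$, and put $W'=\mu^{-1}W$ and $Z'=P_\mu(W')$, with normalized equations $w'$ and $z'$. Then $\rho(W')=1$, $\rho(Z')\le1$ and $\overline{Z'}=\bar F_d(\overline{W'})$. Suppose $\rho(Z')<1$. By (S2), $\bar z'$ is homogeneous, so $\bar z'\circ\bar F_d$ is homogeneous; it is nonzero because $\bar F_d$ is surjective, and it vanishes on $\overline{W'}$. By \eqref{eq:conefact}, $\bar w'$ is homogeneous, which contradicts $\rho(W')=1$ by (S2). So $\rho(Z')=1$, and \eqref{eq:scale} concludes.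
\end{proof}

\section{Maps whose critical values lie on a cone}\label{sec:cone}

Proposition~\ref{prop:growth}(b) shows that a hypersurface of scale greater than $\max(1,R)$ escapes. It remains to find a critical component whose image gets beyond $R$. After rescaling and reduction this is a statement about maps over the residue field.

\begin{proposition}\label{prop:cone}
Let $k$ be algebraically closed of characteristic $0$ or greater than $d^N$, and let $p=p_d+\dots+p_1$ be a regular map of degree $d$ over $k$, so that $p(0)=0$. If $p(C(p))$ is contained in a cone, then $p=p_d$.
\end{proposition}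

A homogeneous map is one that intertwines the scalings of source and target. The scalings of the target are generated by the Euler vector field $\sum_jy_j\,\partial/\partial y_j$, whose value at the point $y$ is the vector $y$. Its pullback under $p$ is the rational vector field
\begin{equation}\label{eq:xi}
\xi=(Dp)^{-1}p,\qquad\text{that is,}\qquad Dp\cdot\xi=p,
\end{equation}
which is defined because $J_p\ne0$, and which equals $x/d$ when $p=p_d$. Its poles lie on $C(p)$. The point is that there is no pole along a critical component whose image is a cone, because the Euler field is tangent to cones. For $N=1$ we have $\xi=p/p'$, which is regular at a root of $p$ of any multiplicity $e\le d$ and has a pole at a critical point with nonzero value. For the map $f_a$ of Example~\ref{ex:skew},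
\[
\xi=\Bigl(\frac{x_1}{2}+\frac{ax_2}{4x_1},\ \frac{x_2}{2}\Bigr),
\]
which for $a\neq0$ has a pole along $\{x_1=0\}$, whose image is a parabola, and none along $\{x_2=0\}$, whose image is a line through the origin. Once $\xi$ is polynomial, degrees force it to be a translate of $x/d$.

\begin{proof}[Proof of Proposition~\ref{prop:cone}]
View $k[y]\subset k[x]$ through $y_j\mapsto p^{(j)}$; by Lemma~\ref{lem:basis} this is a free extension of rank $d^N$.

\emph{Step 1: the data along a critical component.} Let $v$ be an irreducible factor of $J_p$ and $V=\{v=0\}$. By Lemma~\ref{lem:norm}, $p(V)=\{z=0\}$ with $z\in k[y]$ irreducible, and by the hypothesis and \eqref{eq:conefact}, $z$ is homogeneous, say of degree $m$. Put $g=z\circ p$. It is nonzero and vanishes on $V$, so $g=\eta v^e$ with $e\ge1$ and $v\nmid\eta$. Since $p$ maps $V$ onto $\{z=0\}$, the map $k[y]/(z)\to k[x]/(v)$ is injective. Let $\kappa\subset\kappa'$ be the fraction fields. We claim that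
\begin{equation}\label{eq:ef}
e\,[\kappa':\kappa]\le d^N .
\end{equation}
The module $k[x]/(g)$ is free of rank $d^N$ over $k[y]/(z)$. Its quotient $k[x]/(v^e)$ has a filtration with $e$ successive quotients $(v^i)/(v^{i+1})\cong k[x]/(v)$. Tensoring with $\kappa$ is a localization, hence exact, and turns $k[x]/(v)$ into a finite-dimensional domain over $\kappa$, which is the field $\kappa'$. Comparing dimensions gives \eqref{eq:ef}. Therefore $e\ne0$ in $k$ and $\kappa'/\kappa$ is separable.

\emph{Step 2: $\xi$ has no pole along $V$.} Let $S$ be the local ring of fractions $a/b\in k(x)$ with $v\nmid b$; its maximal ideal is $vS$ and its residue field is $\kappa'$. The system \eqref{eq:xi} has coefficients in $S$, but its determinant $J_p$ is not a unit. The homogeneity of $z$ supplies one more equation. By the chain rule and Euler's identity,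
\[
\nabla g\cdot\xi=(\nabla z)(p)\cdot Dp\cdot\xi=(\nabla z)(p)\cdot p=m\,z(p)=mg .
\]
Multiply by $v/g$ and put $r=(v/g)\nabla g$. From $g=\eta v^e$ we get
\[
r=e\nabla v+\frac{v}{\eta}\nabla\eta\in S^N,\qquad r\cdot\xi=mv .
\]
So $\xi$ solves a system $M\xi=(mv,p^{(1)},\dots,p^{(N)})^{T}$, where $M$ is the $(N+1)\times N$ matrix over $S$ with rows $r,\nabla p^{(1)},\dots,\nabla p^{(N)}$.

We claim that $M$ has rank $N$ modulo $v$. Modulo $v$, the first row is $e\nabla v$. Let $\tau\in\kappa'^N$ be in the kernel of the reduced matrix, and let $\partial\colon k[x]\to\kappa'$ be the derivation sending $b$ to $\sum_j\tau_j\cdot(\partial b/\partial x_j \bmod v)$. Then $\partial(p^{(j)})=0$ for all $j$, and $\partial(v)=0$ because $e\ne0$ in $k$. By the product rule $\partial$ vanishes on the ideal $(v)$, so it descends to $k[x]/(v)$ and extends to a derivation of $\kappa'$ by the quotient rule. It vanishes on $k$ and on the images of the $y_j$, hence on $\kappa$, hence on $\kappa'$ by separability. So $\tau_j=\partial(x_j)=0$, which proves the claim.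

Some $N\times N$ minor of $M$ is thus a unit of $S$, and Cramer's rule applied to these $N$ rows gives $\xi\in S^N$. Written in lowest terms, an entry of $\xi$ has a denominator that divides $J_p$ and, by this step, is divisible by no irreducible factor of $J_p$. So $\xi$ is polynomial.

\emph{Step 3: degrees.} We have $\xi\ne0$ since $p\ne0$. Let $\xi_\ell\neq0$ be its part of top degree $\ell$. Since $J_{p_d}\ne0$, the tuple $Dp_d\cdot\xi_\ell$ is nonzero, and it is the part of top degree $d-1+\ell$ of $Dp\cdot\xi=p$. Hence $\ell=1$ and $Dp_d\cdot\xi_1=p_d=Dp_d\cdot(x/d)$, so $\xi_1=x/d$ and $\xi=(x-b)/d$ for some $b\in k^N$. Put $u(x)=p(x+b)$. Then \eqref{eq:xi} reads $Du(x)\cdot x=d\,u(x)$, and Euler's identity in degree $i$ gives $(d-i)u_i=0$. For $0\le i<d$ the integer $d-i$ is nonzero in $k$, so $u=u_d=p_d$ and $p(x)=p_d(x-b)$. Finally $0=p(0)=p_d(-b)$, and nondegeneracy gives $b=0$.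
\end{proof}

\section{The escape rate of the critical locus}\label{sec:local}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
If $R\le1$, then $f$ is good. Lemma~\ref{lem:red}(b) gives $\rho(V)\le1$, and Lemma~\ref{lem:red}(a) applied repeatedly gives (b).

Let $R>1$. Choose $c\in L$ with $|c|=R$ and let $P=P_c$ as in \eqref{eq:Pmu}. It is good, $P(0)=0$, and $\bar P\ne\bar P_d$. Since $DP(y)=c^{1-d}Df(cy)$, the components of $C(P)$ are the $V'=c^{-1}V$. By Lemma~\ref{lem:red}, $\rho(V')\le1$, $\rho(P(V'))\le1$, and
\[
\bar P(C(\bar P))=\bigcup_{V'}\bar P(\overline{V'})=\bigcup_{V'}\overline{P(V')} .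
\]
If $\rho(P(V'))<1$ for all $V'$, then the right side is a finite union of cones by (S2), and Proposition~\ref{prop:cone} gives $\bar P=\bar P_d$, a contradiction. So there is a component $V_0$ with $\rho(P(V_0'))=1$, and $\rho(f(V_0))=R^d$ by \eqref{eq:scale}. As $R^{d^n}>R$ for $n\ge1$, Proposition~\ref{prop:growth}(b) and induction give $\rho(f^n(V_0))=R^{d^n}$ for all $n\ge1$. For an arbitrary component, $\rho(V)=R\,\rho(V')\le R$, and Proposition~\ref{prop:growth}(a) with $r=R^{d^n}$ gives $\rho(f^{n}(V))\le R^{d^{n}}$ for all $n\geq0$ by induction. This proves (a). The limit formula follows in both cases.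
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
The assumption on $F_d$ makes the rescaled maps $P_\mu$ good, and is thus used at every step. The other hypotheses cannot be dropped, even for $N=1$.

The condition $f(0)=0$ is used in the last line of the proof of Proposition~\ref{prop:cone}. The map $(x-b)^d+b$ with $|b|>1$ has $\|F_{d-1}\|=|b|>1$, yet its only critical point is fixed.

The condition on $\operatorname{char}k$ is used in Lemma~\ref{lem:jac} and in Proposition~\ref{prop:cone}. Take $L=\overline{\mathbb{Q}}_2$ with $|2|=1/2$. The map $x^2+x$ has $R=1$, but its critical point $-1/2$ has absolute value $2$ and escapes, so (b) fails. The map $x^3+ax^2$ with $a^2=-27/4$ has $R=2$, but its critical orbits are $0\mapsto0$ and $-2a/3\mapsto-a\mapsto0$, so (a) fails. Its rescaled reduction can be taken to be $y^3+y^2$, whose only critical value in characteristic $2$ is $0$, so Proposition~\ref{prop:cone} fails as well.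
\end{remark}

\section{Families and the proof of Theorem~\ref{thm:global}}\label{sec:global}

To apply Theorem~\ref{thm:local} we must turn a curve in moduli into a single map over a function field, in normal form, and show that this map inherits the finiteness \eqref{eq:pcf} from the members of the family. We use Chevalley's theorem that the image of a constructible set under a morphism of finite type of noetherian schemes is constructible. A constructible subset of an integral curve either contains the generic point and all but finitely many closed points, or is a finite set of closed points.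

\begin{lemma}[Lifting]\label{lem:lift}
Let $X$ be an irreducible curve over $\mathbb{C}$ and $Y\to X$ a morphism of finite type that is surjective on complex points. Then there is an integral affine curve $U$ with a morphism $U\to Y$ such that $U\to X$ is dominant.
\end{lemma}

\begin{proof}
The image of $Y$ is constructible and infinite, so it contains the generic point. The generic fiber is a nonempty scheme of finite type over $\mathbb{C}(X)$, and by the Nullstellensatz it has a point whose residue field is finite over $\mathbb{C}(X)$. The reduced closure of this point in $Y$ is an integral curve dominating $X$; let $U$ be a nonempty affine open subset of it.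
\end{proof}

\begin{lemma}[Normal form]\label{lem:normal}
Let $K$ be an algebraically closed field, $f$ a regular map of degree $d$ over $K$, and $G$ a nondegenerate $N$-tuple of forms of degree $d$ such that $f|_H$ is conjugate to $[G]$. Then $f$ is conjugate by an affine map to a map of the form $G+F_{d-1}+\dots+F_1$.
\end{lemma}

\begin{proof}
The conjugate of $f=F_d+\dots+F_0$ by $x\mapsto Ax+b$ has top part $A^{-1}F_d(Ax)$ and constant term $A^{-1}(f(b)-b)$. By hypothesis $A^{-1}F_d(Ax)=\kappa G(x)$ for some $A\in\mathrm{GL}_N(K)$ and $\kappa\in K^*$. Replacing $A$ by $sA$ multiplies $\kappa$ by $s^{d-1}$, so we can take $\kappa=1$. Since $d\ge2$, the map $x\mapsto f(x)-x$ is regular of degree $d$, hence surjective by Lemma~\ref{lem:norm}(b), so $f$ has a fixed point $b\in K^N$.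
\end{proof}

In a family of PCF maps, the number of steps after which the critical orbit closes up may depend on the parameter. Since $\mathbb{C}$ is uncountable, one number works for infinitely many parameters, and since the condition is constructible it then works generically.

\begin{proposition}\label{prop:generic}
Let $U$ be an integral affine curve over $\mathbb{C}$, and let $f=F_d+\dots+F_0$ have coefficients in $\mathbb{C}[U]$, with $f_t$ regular of degree $d$ and PCF for every $t\in U(\mathbb{C})$. Let $L$ be an algebraic closure of $\mathbb{C}(U)$, and let $f_L$ be the map over $L$ with the same coefficients. Then $f_L$ is regular, and the hypersurfaces $f_L^i(V)$, with $i\ge0$ and $V$ a component of $C(f_L)$, form a finite set.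
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:basis} over the local ring $\Lambda$ of $U$ at a point $t\in U(\mathbb{C})$. By Lemma~\ref{lem:norm}(b) for $F_d$ and $\Lambda\to L$, the zero set of $F_d$ in $L^N$ is finite; it is stable under scaling, so it is $\{0\}$ and $f_L$ is regular. Next, let $M$ be the quotient of $\mathbb{C}[U][x]$ by the $\mathbb{C}[U][y]$-submodule, with $y_j\mapsto f^{(j)}$, generated by the monomials of degree at most $N(d-1)$. Lemma~\ref{lem:basis} says that the localization of $M$ at every maximal ideal of $\mathbb{C}[U]$ is zero, so $M=0$. Thus the morphism $\Psi(t,x)=(t,f_t(x))$ of $U\times\mathbb{A}^N$ to itself is finite, hence closed.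

Let $\mathcal{C}=\{J_f=0\}\subset U\times\mathbb{A}^N$. The sets $\Psi^j(\mathcal{C})$ are closed. Recall that images commute with base change: for morphisms $Y\to Z$ and $Z'\to Z$, the image of $Y\times_ZZ'$ in $Z'$ is the preimage of the image of $Y$. So the fiber of $\Psi^j(\mathcal{C})$ over $t$ is $f_t^j(C(f_t))$, and its preimage in $\mathbb{A}^N_L$ is $f_L^j(C(f_L))$. For $n\ge1$ let $E_n\subset U$ be the image of the locally closed set $\Psi^n(\mathcal{C})\setminus\bigcup_{j<n}\Psi^j(\mathcal{C})$. It is constructible, and $t\notin E_n$ if and only if
\begin{equation}\label{eq:close}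
f_t^n(C(f_t))\subset\bigcup_{j<n}f_t^j(C(f_t)).
\end{equation}
Fix $t$. The right sides of \eqref{eq:close} increase with $n$ and, by \eqref{eq:pcf}, are unions of members of a finite set of hypersurfaces. So two consecutive ones agree, and \eqref{eq:close} holds for some $n$. Since $U(\mathbb{C})$ is uncountable, some $E_n$ misses infinitely many points, and therefore does not contain the generic point. For this $n$, the inclusion \eqref{eq:close} holds for $f_L$. Then $Z=\bigcup_{j<n}f_L^j(C(f_L))$ is a finite union of irreducible hypersurfaces with $f_L(Z)\subset Z$, and each $f_L^i(V)$ is an irreducible hypersurface contained in $Z$, hence one of them.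
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:global}]
Let $G$ be a lift over $\mathbb{C}$ of a map representing the constant value of $\pi\circ\sigma$, and let $\mathcal{P}_G\subset\mathcal{P}$ be the affine space of maps $G+F_{d-1}+\dots+F_1$.

\emph{Normalization.} For $x\in X(\mathbb{C})$ write $\sigma(x)=q(f)$. Then $f|_H$ is conjugate to $[G]$, so by Lemma~\ref{lem:normal} we may take $f\in\mathcal{P}_G$. Thus $X\times_{\mathcal{R}^N_d}\mathcal{P}_G\to X$ is surjective on complex points, and it is of finite type. Lemma~\ref{lem:lift} gives an integral affine curve $U$, a dominant morphism $\tau\colon U\to X$ and a family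
\begin{equation}\label{eq:family}
f_t=G+F_{d-1,t}+\dots+F_{1,t},\qquad q(f_t)=\sigma(\tau(t)),
\end{equation}
with coefficients in $\mathbb{C}[U]$. Every $f_t$ is PCF.

\emph{No poles.} Let $v$ be a point of the smooth projective curve $\hat U$ with function field $\mathbb{C}(U)$, and extend the absolute value $|a|_v=e^{-\operatorname{ord}_v(a)}$ to $L=\overline{\mathbb{C}(U)}$. The residue field is algebraic over $\mathbb{C}$, hence equal to $\mathbb{C}$, so we are in the local setting. The coefficients of $G$ lie in $\mathbb{C}\subset\mathcal{O}$ and $\bar G=G$ is nondegenerate; this is where the constancy of $\pi\circ\sigma$ is used. So Theorem~\ref{thm:local} applies to $f_L$. By Proposition~\ref{prop:generic}, the numbers $\rho(f_L^n(V))$ take finitely many values, which excludes case (a). Hence $R\le1$: no coefficient of any $F_i$ has a pole at $v$.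

\emph{Conclusion.} The coefficients are rational functions on $\hat U$ without poles, hence constant. So $\sigma\circ\tau$ takes a single value on $U(\mathbb{C})$. The preimage of this value under $\sigma$ is closed and contains the dense set $\tau(U(\mathbb{C}))$, so it is $X$, and $\sigma$ is constant because $X$ is reduced.
\end{proof}

\section{Consequences}\label{sec:cons}

\subsection*{Good reduction}

In the local setting, an endomorphism of a projective space over $L$ has \emph{good reduction} if it has a lift with coefficients in $\mathcal{O}$ and nondegenerate reduction. A good map $h$ has good reduction in this sense, with the lift whose first entry is $X_0^d$.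

\begin{corollary}\label{cor:good}
In the local setting, let $f$ be a regular polynomial endomorphism over $L$ such that the forward images of the components of $C(f)$ form a finite set; for example, let $f$ be PCF. If $f|_H$ is conjugate over $L$ to a map with good reduction, then $f$ is conjugate, by an affine map over $L$, to a map $F_d+\dots+F_1$ with coefficients in $\mathcal{O}$ and $\bar F_d$ nondegenerate. In particular this conjugate has good reduction.
\end{corollary}

\begin{proof}
Let $G$ be a lift over $\mathcal{O}$, with $\bar G$ nondegenerate, of a map conjugate to $f|_H$. By Lemma~\ref{lem:normal} we may assume $f=G+F_{d-1}+\dots+F_1$; the finiteness hypothesis is invariant under conjugation. It excludes case (a) of Theorem~\ref{thm:local}, so $R\le1$.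
\end{proof}

Two cases are worth recording. First, let $f$ be a PCF family over $U$ as in Proposition~\ref{prop:generic}, let $v$ be a point of $\hat U$ not lying over $U$, and extend $|\cdot|_v$ to $L=\overline{\mathbb{C}(U)}$. If $f_L|_H$ is conjugate to a map with good reduction, the proposition and the corollary show that $f_L$ is too. The conjugation and the new coefficients are defined over a finite extension of $\mathbb{C}(U)$, and the coefficients are regular at the point above $v$ determined by the absolute value. In other words, if the restriction to $H$ extends over the puncture after a finite base change and a conjugation, then so does the family; the constancy hypothesis of Theorem~\ref{thm:global} can be localized. Second, let $f$ be a PCF regular polynomial endomorphism over a number field and take $L=\overline{\mathbb{Q}}$ with an absolute value above a prime of residue characteristic $p>d^N$. Then $f$ has potentially good reduction at this prime, that is, good reduction after conjugation over $L$, whenever $f|_H$ does.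

\subsection*{The critical escape rate over function fields}

Let $K$ be the function field of a curve over an algebraically closed field $k_0$ of characteristic $0$. Its places $v$ are the points of the smooth projective model; we extend each $|\cdot|_v=e^{-\operatorname{ord}_v}$ to $\overline K$ and write $\rho_v$ and $\|\cdot\|_v$ for the corresponding scale and norm. Consider $f=G+F_{d-1}+\dots+F_1$ over $K$ with $G$ nondegenerate and defined over $k_0$. By Lemma~\ref{lem:normal}, every regular map whose restriction to $H$ is isotrivial, that is, conjugate over $\overline K$ to a map defined over $k_0$, takes this form after a finite extension of $K$ and a conjugation. For $f$ in this form, the \emph{critical escape rate} at $v$ is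
\[
\lambda_v(f)=\lim_{n\to\infty}d^{-n}\log^+\max_V\rho_v(f^n(V)).
\]

\begin{corollary}\label{cor:height}
For every place $v$ the limit exists and $\lambda_v(f)=\log^+\max_{1\le i\le d-1}\|F_{d-i}\|_v^{1/i}$. Hence the total critical escape rate $\sum_v\lambda_v(f)$ equals the weighted height $\sum_v\log^+\max_i\|F_{d-i}\|_v^{1/i}$, and it vanishes if and only if all coefficients of $f$ are constant.
\end{corollary}

\begin{proof}
The residue field at $v$ is $k_0$ and $\bar G=G$, so Theorem~\ref{thm:local} gives the formula. The term at $v$ is zero exactly when no coefficient has a pole at $v$. So the sums are finite, and they vanish exactly when the coefficients have no poles at all.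
\end{proof}

The normalization \eqref{eq:family} uses only that $\pi\circ\sigma$ is constant. So Theorem~\ref{thm:global} remains true, with the same proof, if the PCF hypothesis is weakened to the condition that the generic map of the normalized family \eqref{eq:family} has $\lambda_v=0$ at every place $v$ of $\mathbb{C}(U)$.

\subsection*{PCF subvarieties}

Call a subvariety of $\mathcal{R}^N_d$ or $\mathcal{M}^{N-1}_d$ a \emph{PCF subvariety} if it is contained in the PCF locus.

\begin{corollary}\label{cor:subvar}
If $Y\subset\mathcal{R}^N_d$ is a PCF subvariety, then $\pi|_Y$ has finite fibers, so $\dim Y=\dim\pi(Y)$. Moreover, $\mathcal{R}^N_d$ contains a positive-dimensional PCF subvariety if and only if $\mathcal{M}^{N-1}_d$ does.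
\end{corollary}

\begin{proof}
An infinite fiber of $\pi|_Y$ has positive dimension and contains an irreducible affine curve $X$; the inclusion of $X$ contradicts Theorem~\ref{thm:global}. If $\dim Y>0$, then $\pi(Y)$ is a constructible set of positive dimension consisting of PCF points by Lemma~\ref{lem:pi}, and it contains a subvariety of the same dimension. Conversely, a positive-dimensional PCF subvariety of $\mathcal{M}^{N-1}_d$ contains an irreducible curve $X$. Let $\mathcal{H}\subset\mathcal{P}$ be the subvariety of homogeneous maps. The morphism $\pi\circ q\colon\mathcal{H}\to\mathcal{M}^{N-1}_d$ is surjective on complex points, so Lemma~\ref{lem:lift} applied to $X\times_{\mathcal{M}^{N-1}_d}\mathcal{H}$ gives a family $G_t$ over an integral curve $U$ with $t\mapsto\pi(q(G_t))$ dominant onto $X$. The maps $G_t$ are PCF by Lemma~\ref{lem:pi}, and $t\mapsto q(G_t)$ is not constant, so its image contains a curve in the PCF locus.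
\end{proof}

\subsection*{The case $N=2$}

A \emph{flexible Latt\`es map} is a map $g$ of $\mathbb{P}^1$ with $g\circ\Theta=\Theta\circ\psi$, where $\Theta\colon E\to E/\{\pm1\}\cong\mathbb{P}^1$ is the quotient of an elliptic curve and $\psi(z)=mz+b$ with $m$ an integer, $|m|\ge2$ and $2b=0$. Such a map is PCF. Indeed, if $\Theta(z)$ is critical for $g$, then $\Theta\circ\psi$ is ramified at $z$ while $\psi$ is not, so $\psi(z)$ is a $2$-torsion point; and $\psi$ preserves the $2$-torsion, so all critical orbits enter the finite invariant set $\Theta(E[2])$. We quote two facts. The locus of flexible Latt\`es maps in $\mathcal{M}^1_d$ is one-dimensional, and it is nonempty exactly when $d$ is a perfect square. Thurston's rigidity theorem \cite{DH} (see also \cite[Theorem 2.2]{McM}) implies that a positive-dimensional algebraic PCF family in $\mathcal{M}^1_d$ lies in this locus.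

\begin{corollary}\label{cor:plane}
A positive-dimensional irreducible PCF subvariety $Y\subset\mathcal{R}^2_d$ has dimension $1$, and $\pi(Y)$ is dense in a component of the flexible Latt\`es locus. Such $Y$ exist if and only if $d$ is a perfect square.
\end{corollary}

\begin{proof}
The constructible set $\pi(Y)$ contains a dense open subset of its irreducible closure, and by Corollary~\ref{cor:subvar} and Lemma~\ref{lem:pi} this subset is a PCF subvariety of dimension $\dim Y\ge1$. It lies in the one-dimensional flexible Latt\`es locus, so $\dim Y=1$. Then $\pi(Y)$ is the complement of a finite set in an irreducible curve, hence itself a PCF subvariety; it lies in the locus and is dense in one of its components. In particular the locus is nonempty and $d$ is a square. Conversely, if $d$ is a square, the locus contains a PCF curve, and Corollary~\ref{cor:subvar} provides $Y$.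
\end{proof}

\begin{thebibliography}{9}

\bibitem{DH} Douady and Hubbard, \emph{Acta Math.} \textbf{171} (1993).

\bibitem{Ingram} Patrick Ingram, \emph{Rigidity and height bounds for certain post-critically finite endomorphisms of projective space}, arXiv:1310.4114 (2013).

\bibitem{McM} McMullen, \emph{Ann. of Math.} \textbf{125} (1987).

\end{thebibliography}
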